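\title{Recurrence of the frog model among stationary random conductances}

\begin{abstract}
Sleeping frogs sit on the sites of $\mathbb{Z}^d$. An active frog performs the reversible random walk defined by random nearest-neighbor conductances and wakes the frogs at the sites it visits. We prove that if the conductances and the frog numbers are jointly stationary and the total conductance at a site has finite mean, then almost surely every occupied site of an infinite cluster is recurrent: waking its frogs brings frogs from infinitely many sites back to it. This answers a question of Kosygina and Zerner. The proof cuts each trajectory into long time windows, extracts from them independent targets with a symmetric law, and compares these targets with random matchings, whose edges can be oriented at the moment they are first used. For $d\in\{2,3,4\}$ an example shows that the moment assumption cannot be dropped.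
\end{abstract}

\section{The model, the question and the results}\label{sec:intro}

\subsection{Frogs among conductances}

Let $d\ge1$. Each undirected nearest-neighbor edge $\{x,y\}$ of $\mathbb{Z}^d$ carries a random \emph{conductance} $c(\{x,y\})\in[0,\infty)$. Let $q(x)=\sum_{y:\,\|y-x\|_1=1}c(\{x,y\})$ be the total conductance at $x$, and define a random stochastic matrix $\varkappa$ by
\[
\varkappa(x,y)=\frac{c(\{x,y\})}{q(x)}\ \text{ if } \|x-y\|_1=1 \text{ and } q(x)\neq0,\qquad \varkappa(x,x)=1\ \text{ if } q(x)=0,
\]
and $\varkappa(x,y)=0$ in all other cases. The \emph{cluster} $\mathcal{C}(x)$ consists of $x$ and of all sites joined to $x$ by a nearest-neighbor path of edges of positive conductance. The Markov chain with matrix $\varkappa$ started at $x$ stays in $\mathcal{C}(x)$ and is irreducible there. It is reversible: for neighbors $x,y$ both $q(x)\varkappa(x,y)$ and $q(y)\varkappa(y,x)$ equal $c(\{x,y\})$, and reading paths backward gives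
\begin{equation}\label{eq:balance}
q(x)\varkappa^n(x,y)=q(y)\varkappa^n(y,x)\qquad(x,y\in\mathbb{Z}^d,\ n\ge0).
\end{equation}

At each site $x$ sit $\eta(x)\in\{0,1,2,\dots\}$ sleeping frogs. The $i$-th frog at $x$ has a trajectory $(X_j(x,i))_{j\ge0}$ with $X_0(x,i)=x$, which it follows once it is active. We activate the frogs at one site $x$; whenever an active frog visits a site, all frogs sleeping there are activated. The site $x$ is \emph{recurrent} if, as a result, $x$ is visited by active frogs originating at infinitely many distinct sites, and \emph{transient} otherwise. Let $R_x$ be the event that $x$ is recurrent.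

There are two trivial obstructions. If $\eta(x)=0$, no frog is ever activated. If $\mathcal{C}(x)$ is finite and the frogs move according to $\varkappa$, only frogs from the finitely many sites of $\mathcal{C}(x)$ are activated. Thus, up to a null set,
\begin{equation}\label{eq:trivial}
R_x\subseteq\{\eta(x)\ge1,\ \#\mathcal{C}(x)=\infty\}.
\end{equation}

\subsection{The question and the answer}

Let $d\ge2$ and consider the following hypotheses.
\begin{itemize}
\item[(H1)] The family of conductances is stationary and ergodic with respect to the shifts of $\mathbb{Z}^d$.
\item[(H2)] $\mathbb{E}[q(0)]<\infty$.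
\item[(H3)] Almost surely there is at most one infinite cluster.
\item[(H4)] Given the conductances, the trajectories $(X_j(x,i))_{j\ge0}$, $x\in\mathbb{Z}^d$, $i\ge1$, are independent Markov chains with transition matrix $\varkappa$.
\item[(H5)] The numbers $\eta(x)$ are i.i.d.\ and independent of the conductances and the trajectories.
\end{itemize}
Kosygina and Zerner \cite{KZ} proved a zero--one law under (H1)--(H5): either almost surely every site is transient, or almost surely every site $x$ with $\eta(x)\ge1$ and $\#\mathcal{C}(x)=\infty$ is recurrent. When $c\equiv1$ and $\eta\equiv1$, so that one frog per site performs simple symmetric random walk, the model is recurrent in every dimension by a result of Telcs and Wormald. The question, posed in \cite{KZ}, is whether the second alternative always holds: under (H1)--(H5), is it always true that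
\begin{equation}\label{eq:question}
\mathbb{P}[R_0]=\mathbb{P}[\eta(0)\ge1,\ \#\mathcal{C}(0)=\infty]\,?
\end{equation}
The answer is yes. It follows from a theorem that needs neither ergodicity, nor uniqueness of the infinite cluster, nor independence of the $\eta(x)$; its proof does not use the zero--one law.

\begin{theorem}\label{thm:main}
Let $d\ge1$. Let $\omega=(c,\eta)$, consisting of non-negative nearest-neighbor conductances and of $\{0,1,2,\dots\}$-valued numbers $\eta(x)$, be jointly stationary under the shifts of $\mathbb{Z}^d$, with $\mathbb{E}[q(0)]<\infty$. Given $\omega$, let the frog trajectories be independent Markov chains with transition matrix $\varkappa$. Then almost surely every $x$ with $\eta(x)\ge1$ and $\#\mathcal{C}(x)=\infty$ is recurrent. Only the first frog of each site is needed, both for activating other sites and for visiting $x$.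
\end{theorem}

\begin{corollary}\label{cor:answer}
Under \textup{(H1)--(H5)}, the identity \eqref{eq:question} holds.
\end{corollary}

\begin{proof}
By (H1) and (H5), $c$ and $\eta$ are independent and each is stationary, so the pair is stationary. By (H5), $\eta$ is independent of the conductances and the trajectories together, so (H4) remains true when we condition on $(c,\eta)$. Theorem~\ref{thm:main} gives $R_0\supseteq\{\eta(0)\ge1,\ \#\mathcal{C}(0)=\infty\}$ almost surely, and \eqref{eq:trivial} is the reverse inclusion.
\end{proof}

The moment hypothesis cannot be dropped.

\begin{proposition}\label{prop:counter}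
For $d\in\{2,3,4\}$ there is a model with $\eta\equiv1$ satisfying \textup{(H1), (H3), (H4), (H5)}, with finite conductances and $\#\mathcal{C}(0)=\infty$ almost surely, such that $\mathbb{P}[R_0]<1=\mathbb{P}[\eta(0)\ge1,\ \#\mathcal{C}(0)=\infty]$.
\end{proposition}

\subsection{Which answer to expect}\label{sec:guess}

Write $P_\omega$ for the conditional law given $\omega$ and $G(x,y)=\sum_{n\ge0}\varkappa^n(x,y)$ for the expected number of visits to $y$ of the walk started at $x$. The walk on $\mathcal{C}(0)$ is transient exactly when $G(0,0)<\infty$, and this is the interesting case: each single frog then leaves every finite set for good, and recurrence has to come from the crowd.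

Pretend that all frogs are awake from the start. The first frog of $x$ visits $0$ with probability $G(x,0)/G(0,0)$, and $q(x)G(x,0)=q(0)G(0,x)$ by \eqref{eq:balance}. If $S$ is a set of occupied sites of $\mathcal{C}(0)$ at which $q\le K$, then
\[
\sum_{x\in S}P_\omega(\text{the first frog of $x$ visits }0)\ \ge\ \frac{q(0)}{K\,G(0,0)}\sum_{x\in S}G(0,x).
\]
The last sum is the expected time that the walk from $0$ spends in $S$. If $\eta\equiv1$ and $q\le K$ everywhere, we may take $S=\mathcal{C}(0)$; the sum is infinite, and by the second Borel--Cantelli lemma infinitely many frogs visit $0$. Reversibility thus converts time spent by the walk \emph{from} $0$ into visitors \emph{to} $0$, which suggests the answer yes. The computation also shows the two dangers. First, the walk may escape through sites where $q$ grows, so that it spends little time in any such $S$.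

\begin{example}\label{ex:halfline}
Let $d=1$, $\eta\equiv1$, $c(\{x,x+1\})=2^x$ for $x\ge0$ and $c=0$ on the other edges. At $x\ge1$ the walk steps right with probability $2/3$ and left with probability $1/3$, so $2^{-X_j}$ is a martingale until $0$ is hit, and the frog of $x$ visits $0$ with probability at most $2^{-x}$. By the first Borel--Cantelli lemma only finitely many frogs visit $0$, even if all are awake.
\end{example}

This environment is not stationary. Section~\ref{sec:counter} builds a stationary one with the same feature, at the price $\mathbb{E}[q(0)]=\infty$; when $\mathbb{E}[q(0)]<\infty$, Lemma~\ref{lem:density} excludes it. The second danger is the real difficulty: the frogs whose trajectories contain $0$ must be woken by a chain of frogs starting at $0$. The relation ``the frog of $x$ visits $y$'' is directed, and in a directed graph a vertex may have infinitely many arrows going out and infinitely many coming in without any path from the former to the latter. Section~\ref{sec:toy} shows on a toy model how symmetry of the law of the arrows resolves this, and ends with the plan of the proof.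

\section{The idea: edges that are oriented when they are first used}\label{sec:toy}

\subsection{Arrows on an infinite cube}

Let $V=\{0,1,2,\dots\}$, let $\oplus$ denote binary addition without carry, so that $x\oplus2^{k-1}$ is $x$ with its $k$-th binary digit flipped, and fix $a\in(0,1]$. For each $x\in V$ and $k\ge1$, independently, draw an arrow from $x$ to $x\oplus2^{k-1}$ with probability $a$. Think of $k$ as a time window in which the frog of $x$ has one chance to visit a site; the chance that $x$ visits $y$ in window $k$ equals the chance that $y$ visits $x$.

\begin{proposition}[Toy model]\label{prop:toy}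
Almost surely there are infinitely many $x$ that can be reached from $0$ by a directed path of arrows and have an arrow to $0$.
\end{proposition}

Undirected graphs are easier, because connection is symmetric. So let $M_k$ contain each pair $\{x,x\oplus2^{k-1}\}$ with probability $a$, independently. Suppose we explore $M=\bigcup_kM_k$ from $0$, asking whether a pair is present only from an endpoint that has already been reached, and asking about each pair once. A question asked from $x$ could as well be answered by the arrow out of $x$, which is present with the same probability $a$. Hence an edge of $M$ can be treated as an arrow pointing away from the endpoint that asks about it. Each edge can be used in this way once, in one direction.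

This creates a conflict at $0$: an edge asked from $0$ points away from $0$ and is lost as a return. We must spend only finitely many edges at $0$ and reach the other neighbors of $0$ from behind. For $a=1$ one edge suffices: after $0\to1$, the steps $2^{j}\to2^{j}+2^{j+1}\to2^{j+1}$ reach $2,4,8,\dots$ without passing through $0$, and each edge $\{2^{j+1},0\}$ is then asked from $2^{j+1}$ (Figure~\ref{fig:cube}). For $a<1$ we need a reason why finitely many edges at $0$ suffice. We now make the exploration precise and give this reason, in a generality that also serves the frog model.

\begin{figure}[ht]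
\centering
\begin{tikzpicture}[every node/.style={circle,draw,fill=white,inner sep=2pt}]
\node (v0) at (0,0) {$0$}; \node (v1) at (2.4,0) {$1$};
\node (v2) at (0,2) {$2$}; \node (v3) at (2.4,2) {$3$};
\node (v4) at (1.2,0.9) {$4$}; \node (v5) at (3.6,0.9) {$5$};
\node (v6) at (1.2,2.9) {$6$}; \node (v7) at (3.6,2.9) {$7$};
\draw[gray] (v1)--(v5) (v3)--(v7) (v4)--(v5) (v5)--(v7) (v6)--(v7);
\draw[->,very thick] (v0)--(v1); \draw[->,very thick] (v1)--(v3);
\draw[->,very thick] (v3)--(v2); \draw[->,very thick] (v2)--(v0);
\draw[->,very thick] (v2)--(v6); \draw[->,very thick] (v6)--(v4);
\draw[->,very thick] (v4)--(v0);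
\end{tikzpicture}
\caption{The graph on $\{0,\dots,7\}$ joining numbers that differ in one binary digit: horizontal edges flip the first digit, vertical edges the second, slanted edges the third. Each thick edge is used once, in the direction shown. Only $\{0,1\}$ is used away from $0$; the other neighbors $2$ and $4$ of $0$ are reached from behind, and their edges are used toward $0$.}
\label{fig:cube}
\end{figure}

\subsection{Exploring a sequence of matchings}\label{sec:explore}

Let $V$ be a countable set with a distinguished element $0$. A \emph{matching} on $V$ is a set of unordered pairs of distinct elements in which no element occurs twice. Let $M_1,M_2,\dots$ be matchings on $V$ and let $\mu_k(x)\in V\cup\{\dagger\}$ be the partner of $x$ in $M_k$, with $\dagger$ meaning that there is none. Let $M$ be the multigraph on $V$ with one edge for each pair of each $M_k$; the edge remembers its \emph{window} $k$. Let $M\setminus0$ be $M$ with the vertex $0$ deleted.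

Fix an injective map from $(V\setminus\{0\})\times\{1,2,\dots\}$ to the positive integers, the \emph{index}, and fix $n\ge1$. The \emph{$n$-exploration} asks a sequence of questions $(x,k)$, each with an answer in $V\cup\{\dagger\}$; when we explore $M$, the answer to $(x,k)$ is $\mu_k(x)$. The first $n$ questions are $(0,1),\dots,(0,n)$, and no question $(0,k)$ with $k>n$ is ever asked. At any later stage, a vertex $y\ne0$ is \emph{discovered} if it is the answer to an earlier question; a pair $(x,k)$ is \emph{settled} if it has been asked or if $x$ is the answer to an earlier question $(u,k)$ with the same $k$; and $(x,k)$ is \emph{available} if $x\neq0$ is discovered and $(x,k)$ is not settled. The next question is the available pair of least index; if there is none, the exploration stops. The finite sequence of questions and answers up to some stage is a \emph{history}. The next question is a function of the history alone, so the rule can be run with any source of answers. Let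
\[
\mathcal{E}_n=\{\text{for infinitely many distinct $x\ne0$, some question $(x,k)$ receives the answer }0\}.
\]

\begin{lemma}\label{lem:explore}
Suppose that $0$ has infinitely many distinct neighbors in $M$ and that each of them lies in the same component of $M\setminus0$ as one of $\mu_1(0),\dots,\mu_n(0)$. Then $\mathcal{E}_n$ occurs for the $n$-exploration of $M$.
\end{lemma}

\begin{proof}
Every pair $(x,k)$ with $x$ discovered is eventually settled: while it is available, each step asks a question of no larger index, there are finitely many such questions, and none is asked twice.

Next, let $x$ be discovered and $\{x,w\}\in M_k$ with $w\ne0$; we claim that $w$ is eventually discovered. When $(x,k)$ is settled, either it has been asked, and the answer is $w$; or $x$ is the answer to a question $(u,k)$, and then $u=\mu_k(x)=w\neq0$ was discovered before that question was asked. Hence every vertex of a component of $M\setminus0$ containing one of $\mu_1(0),\dots,\mu_n(0)$ is eventually discovered, and by assumption this includes all neighbors of $0$.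

All but at most $n$ neighbors $y$ of $0$ differ from $\mu_1(0),\dots,\mu_n(0)$, and for these $\{0,y\}\in M_k$ with some $k>n$. The pair $(y,k)$ is eventually settled. It cannot be settled through a question $(u,k)$ with answer $y$, for then $u=0$, and $(0,k)$ is never asked. So $(y,k)$ is asked and the answer is $0$.
\end{proof}

\subsection{A forest inside the matchings}\label{sec:forest}

To verify the hypothesis of Lemma~\ref{lem:explore} we thin $M$ to a forest. Forests have average degree at most $2$, so in a homogeneous random setting $0$ has finitely many forest edges, and these are the ones worth spending. Give the edges of $M$ distinct \emph{labels} in $[0,1]$ and order them lexicographically by (window, label). An edge is \emph{removed} if its endpoints are joined by a finite path of strictly smaller edges of $M$, and \emph{kept} otherwise. The labels break ties: a cycle may contain several edges of its largest window.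

\begin{lemma}\label{lem:forest}
\begin{itemize}
\item[(a)] The kept edges contain no cycle and no pair of parallel edges.
\item[(b)] Every neighbor of $0$ in $M$ lies in the same component of $M\setminus0$ as the endpoint $y\neq0$ of some kept edge $\{0,y\}$.
\item[(c)] If $0$ has infinitely many distinct neighbors in $M$ and all kept edges at $0$ have window at most $n$, then $\mathcal{E}_n$ occurs for the $n$-exploration of $M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The largest edge of a cycle, or of a pair of parallel edges, is removed, because the rest is a path of smaller edges between its endpoints.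

(b) We use induction on the window $k$ of the edge $\{0,y\}$. If the edge is kept, there is nothing to prove. If it is removed, take a path without repeated vertices from $y$ to $0$ made of strictly smaller edges. Its last edge is some $\{y',0\}\in M_{k'}$ with $k'\le k$, and the rest of the path avoids $0$, so $y$ and $y'$ lie in the same component of $M\setminus0$ (possibly $y=y'$). Since $M_k$ is a matching, $k'=k$ would make the last edge equal to the edge we started with, which is not strictly smaller than itself. So $k'<k$, and the induction hypothesis applies to $y'$. For $k=1$ the same argument shows that the edge is kept.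

(c) The endpoints $y\ne0$ of kept edges at $0$ are among $\mu_1(0),\dots,\mu_n(0)$. Apply (b) and Lemma~\ref{lem:explore}.
\end{proof}

The order by windows is what makes the induction in (b) terminate, although $0$ has infinitely many edges.

\subsection{The toy model, concluded}

\begin{proof}[Proof of Proposition~\ref{prop:toy}]
The neighbors of $0$ in $M$ are the $2^{k-1}$ with $\{0,2^{k-1}\}\in M_k$; there are infinitely many by the second Borel--Cantelli lemma. Take i.i.d.\ uniform labels and let $\deg_m(x)$ be the number of kept edges at $x$ of window at most $m$. For $x$ in the block $\{0,\dots,2^m-1\}$ these edges stay in the block, and a forest on $2^m$ vertices has fewer than $2^m$ edges, so the sum of $\deg_m(x)$ over the block is less than $2\cdot2^m$. The maps $x\mapsto x\oplus z$ preserve the law of the labeled graph, so $\mathbb{E}[\deg_m(x)]$ does not depend on $x$ and $\mathbb{E}[\deg_m(0)]<2$. Letting $m\to\infty$, $0$ has finitely many kept edges almost surely, and Lemma~\ref{lem:forest}(c) gives $\mathbb{P}(\mathcal{E}_n)\to1$.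

Now run the $n$-exploration on the arrows: with $x'=x\oplus2^{k-1}$, answer the question $(x,k)$ by $x'$ if the arrow from $x$ to $x'$ is present and $(x',k)$ has not been asked, and by $\dagger$ otherwise. In both explorations, given the history, the answer is $x'$ with probability $a$ if $(x',k)$ has not been asked. If it has been asked, its answer was $\dagger$, since $(x,k)$ is not settled, and in both explorations the new answer is $\dagger$. So the two explorations have the same law. In the second one every discovered vertex is reached from $0$ by arrows, and an answer $0$ to $(x,k)$ is an arrow from $x$ to $0$. The event in the proposition therefore has probability at least $\mathbb{P}(\mathcal{E}_n)$ for every $n$.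
\end{proof}

For $a=1$ the forest can be seen directly. The two halves of the block $\{0,\dots,2^k-1\}$ are connected by edges of windows less than $k$, and of the $2^{k-1}$ edges of window $k$ between them exactly the one with the least label is kept. So the edge $\{0,2^{k-1}\}$ is kept with probability $2^{-(k-1)}$, and the expected number of kept edges at $0$ is $\sum_{k\ge1}2^{-(k-1)}=2$.

\subsection{Plan of the proof}

The frog model differs from the toy model in three ways. A trajectory has memory, so its positions in successive time windows are dependent. The probability that the frog of $x$ is at $y$ is not symmetric in $x$ and $y$. And in a given window a frog has many possible targets, so the undirected model is not handed to us. After the reductions of Section~\ref{sec:reduce}, Section~\ref{sec:env} shows that the walk forgets its starting point and spends a positive fraction of its time at good sites. Section~\ref{sec:arrows} uses this to extract from each trajectory one target per window, independent over sites and windows and with a symmetric law. Section~\ref{sec:returns} constructs random matchings dominated by these targets and completes the proof of Theorem~\ref{thm:main}.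 Proposition~\ref{prop:counter} is proved in Section~\ref{sec:counter}.

\section{Stationarity and first reductions}\label{sec:reduce}

From here to the end of Section~\ref{sec:returns} the hypotheses of Theorem~\ref{thm:main} are in force. For $z\in\mathbb{Z}^d$, let $\theta_z\omega$ be the environment seen from $z$: its conductance on $\{x,y\}$ is $c(\{x+z,y+z\})$ and its frog number at $x$ is $\eta(x+z)$. Stationarity means that $\theta_z\omega$ has the same law as $\omega$. A measurable function $\phi_\omega(x,y)$ is \emph{covariant} if $\phi_\omega(x+z,y+z)=\phi_{\theta_z\omega}(x,y)$, and a random set $S_\omega$ is covariant if $S_{\theta_z\omega}=S_\omega-z$. The matrices $\varkappa^n$ and $G$ are covariant. We usually drop $\omega$ from the notation.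

\begin{lemma}[Mass transport]\label{lem:mtp}
If $\phi\ge0$ is covariant, then $\mathbb{E}\sum_y\phi(0,y)=\mathbb{E}\sum_y\phi(y,0)$.
\end{lemma}

\begin{proof}
$\mathbb{E}[\phi_\omega(0,y)]=\mathbb{E}[\phi_{\theta_y\omega}(-y,0)]=\mathbb{E}[\phi_\omega(-y,0)]$. Sum over $y$.
\end{proof}

One reads $\phi(x,y)$ as mass sent from $x$ to $y$: the expected mass sent by $0$ equals the expected mass received.

Since $P_\omega(R_x)=P_{\theta_x\omega}(R_0)$ and there are countably many sites, it suffices to prove that
\begin{equation}\label{eq:goal}
P_\omega(R_0)=1\quad\text{for almost every $\omega$ with }\eta(0)\ge1\text{ and }\#\mathcal{C}(0)=\infty .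
\end{equation}
We assume $\mathbb{E}[q(0)]>0$; otherwise all conductances vanish almost surely and there is nothing to prove.

\begin{lemma}[Recurrent clusters]\label{lem:recurrent}
$P_\omega(R_0)=1$ for almost every $\omega$ with $\eta(0)\ge1$, $\#\mathcal{C}(0)=\infty$ and $G(0,0)=\infty$.
\end{lemma}

\begin{proof}
Almost surely, an infinite cluster that contains an occupied site contains infinitely many. Indeed, if $\mathcal{C}(x)$ is infinite and has exactly $m\in[1,\infty)$ occupied sites, let $x$ send mass $1/m$ to each of them. Every site sends at most $1$, while a site that receives mass receives $1/m$ from each site of its infinite cluster. By Lemma~\ref{lem:mtp} the mass received by $0$ has finite mean, so $0$, and likewise every site, receives nothing almost surely.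

If $G(0,0)=\infty$, the irreducible chain on $\mathcal{C}(0)$ is recurrent and visits every site of $\mathcal{C}(0)$ from any starting point. The first frog of $0$ activates all occupied sites of $\mathcal{C}(0)$, there are infinitely many, and the first frog of each visits $0$.
\end{proof}

For the transient case fix $K\ge1$ and define the covariant set of \emph{good sites}
\begin{equation}\label{eq:S}
S=S_K=\{x:\ \eta(x)\ge1,\ \#\mathcal{C}(x)=\infty,\ G(x,x)<\infty,\ K^{-1}\le q(x)\le K\}.
\end{equation}
By \eqref{eq:balance}, between good sites the walk is symmetric up to the factor $K^2$. A site of an infinite cluster has $0<q<\infty$, so the events $\{0\in S_K\}$, $K=1,2,\dots$, exhaust the case left open by Lemma~\ref{lem:recurrent}. It remains to show that $P_\omega(R_0)=1$ for almost every $\omega$ with $0\in S$.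

\section{The environment seen from the walk}\label{sec:env}

Both facts that we need about the walk are statements about long times, and they come from a stationary measure for the environment as seen from the moving walk. Define the probability measure $\mathbb{Q}$ on environments and the averaging operator $\mathsf{A}$ by
\[
\frac{d\mathbb{Q}}{d\mathbb{P}}=\frac{q(0)}{\mathbb{E}[q(0)]},\qquad \mathsf{A}f(\omega)=\sum_z\varkappa(0,z)f(\theta_z\omega).
\]
This is the only place where $\mathbb{E}[q(0)]<\infty$ enters: it makes $\mathbb{Q}$ a probability measure. A property that holds $\mathbb{Q}$-almost surely holds $\mathbb{P}$-almost surely on $\{q(0)>0\}$, in particular on $\{0\in S\}$. For $f_1,f_2\ge0$, stationarity applied to each term gives, with sums over the neighbors $z$ of $0$,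
\[
\mathbb{E}[q(0)\,f_1\,\mathsf{A}f_2]=\sum_{z}\mathbb{E}\big[c(\{0,z\})f_1(\omega)f_2(\theta_z\omega)\big]=\sum_z\mathbb{E}\big[c(\{-z,0\})f_1(\theta_{-z}\omega)f_2(\omega)\big]=\mathbb{E}[q(0)\,f_2\,\mathsf{A}f_1].
\]
Taking $f_1=1=\mathsf{A}1$ shows that $\mathsf{A}$ preserves $\mathbb{Q}$, that is, $\mathbb{E}_{\mathbb{Q}}[\mathsf{A}f]=\mathbb{E}_{\mathbb{Q}}[f]$. Since $(\mathsf{A}f)^2\le\mathsf{A}(f^2)$ by Jensen's inequality, $\mathsf{A}$ is a contraction on $L^2(\mathbb{Q})$. Covariance of $\varkappa$ and induction give $\mathsf{A}^nf(\omega)=\sum_y\varkappa^n(0,y)f(\theta_y\omega)$.

We work with the law of the walk at a uniform time in $\{0,\dots,N-1\}$,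
\[
\pi_N(x,\cdot)=\frac1N\sum_{n=0}^{N-1}\varkappa^n(x,\cdot),
\]
which satisfies $q(x)\pi_N(x,y)=q(y)\pi_N(y,x)$ by \eqref{eq:balance}. Let $\|\gamma\|=\frac12\sum_y|\gamma(y)|$; for probability measures $\alpha,\beta$ the total variation distance is $\|\alpha-\beta\|=\sum_y(\alpha(y)-\beta(y))^+$. The time average is needed because of parity: for neighbors $x,z$ of positive conductance, $\varkappa^n(x,\cdot)$ and $\varkappa^n(z,\cdot)$ have disjoint supports for every $n$.

\subsection{Loss of memory}

The walk has only polynomially many places to be at time $n$, so the entropy of its position grows at most logarithmically. The increments of the entropy measure how much the position at time $n$ reveals about the first step, and they must be small on average. For finitely supported probability measures let $H(\alpha)=-\sum_y\alpha(y)\log\alpha(y)$ be the entropy, which is at most the logarithm of the size of the support, and let $D(\alpha\|\beta)=\sum_y\alpha(y)\log(\alpha(y)/\beta(y))$ be the relative entropy. Pinsker's inequality states $D(\alpha\|\beta)\ge2\|\alpha-\beta\|^2$. For a finite mixture $\beta=\sum_zw_z\alpha_z$, expanding the logarithm gives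
\begin{equation}\label{eq:mixture}
\sum_zw_zD(\alpha_z\|\beta)=\sum_zw_z\sum_y\alpha_z(y)\log\alpha_z(y)-\sum_y\beta(y)\log\beta(y)=H(\beta)-\sum_zw_zH(\alpha_z).
\end{equation}

\begin{lemma}\label{lem:memory}
$\mathbb{P}$-almost surely, $\|\pi_{2^i}(x,\cdot)-\pi_{2^i}(z,\cdot)\|\to0$ as $i\to\infty$ for all $x,z$ in the same cluster.
\end{lemma}

\begin{proof}
Let $H_n(\omega)=H(\varkappa^n(0,\cdot))$ and $h_n=\mathbb{E}_{\mathbb{Q}}[H_n]$. Then $h_0=0$, and $h_n\le d\log(2n+1)$ because $\varkappa^n(0,\cdot)$ is supported in $[-n,n]^d$. Entropy does not change under translation, so $H(\varkappa^{n-1}(z,\cdot))=H_{n-1}(\theta_z\omega)$. Apply \eqref{eq:mixture} and Pinsker's inequality to the mixture $\varkappa^n(0,\cdot)=\sum_z\varkappa(0,z)\varkappa^{n-1}(z,\cdot)$: with $\rho_n(z)=\|\varkappa^{n-1}(z,\cdot)-\varkappa^n(0,\cdot)\|$,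
\[
H_n-\mathsf{A}H_{n-1}\ \ge\ 2\sum_z\varkappa(0,z)\rho_n(z)^2\qquad(n\ge1).
\]
Since $\mathsf{A}$ preserves $\mathbb{Q}$, the left side has $\mathbb{Q}$-expectation $h_n-h_{n-1}$, and these differences add up to $h_N$ over $1\le n\le N$. By the Cauchy--Schwarz inequality for the average over $\omega$, $n$ and $z$,
\[
\mathbb{E}_{\mathbb{Q}}\Big[\frac1N\sum_{n=1}^N\sum_z\varkappa(0,z)\rho_n(z)\Big]\le\Big(\mathbb{E}_{\mathbb{Q}}\Big[\frac1N\sum_{n=1}^N\sum_z\varkappa(0,z)\rho_n(z)^2\Big]\Big)^{1/2}\le\sqrt{\frac{h_N}{2N}} .
\]
Now $\frac1N\sum_{n=1}^N\varkappa^{n-1}(z,\cdot)=\pi_N(z,\cdot)$, while $\frac1N\sum_{n=1}^N\varkappa^n(0,\cdot)-\pi_N(0,\cdot)=\frac1N(\varkappa^N(0,\cdot)-\varkappa^0(0,\cdot))$ has norm at most $1/N$. The triangle inequality gives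
\[
\mathbb{E}_{\mathbb{Q}}\Big[\sum_z\varkappa(0,z)\|\pi_N(z,\cdot)-\pi_N(0,\cdot)\|\Big]\le\sqrt{\frac{d\log(2N+1)}{2N}}+\frac1N .
\]
The right side is summable along $N=2^i$. Hence $\mathbb{Q}$-almost surely, and so $\mathbb{P}$-almost surely on $\{q(0)>0\}$, we have $\|\pi_{2^i}(z,\cdot)-\pi_{2^i}(0,\cdot)\|\to0$ for each neighbor $z$ with $c(\{0,z\})>0$; on $\{q(0)=0\}$ there is no such $z$. By stationarity the same holds with any site in place of $0$, and the triangle inequality along a path of positive conductances from $x$ to $z$ finishes the proof.
\end{proof}

\subsection{Time spent at good sites}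

Without ergodicity the fraction of time spent in $S$ is random, and it could vanish in some environments; we show that it does not vanish when the starting point is itself good. Recall von Neumann's ergodic theorem: if $\mathsf{A}$ is a contraction of a Hilbert space, then $\frac1N\sum_{n<N}\mathsf{A}^nf\to\Pi f$ in norm, where $\Pi$ is the orthogonal projection onto $\ker(I-\mathsf{A})$.

\begin{lemma}\label{lem:density}
There is $g\ge0$ such that $\pi_N(0,S)\to g$ in $L^2(\mathbb{Q})$, and $g>0$ $\mathbb{Q}$-almost surely on $\{0\in S\}$.
\end{lemma}

\begin{proof}
Let $f=1_{\{0\in S\}}$, so that $f(\theta_y\omega)=1_{\{y\in S\}}$ and $\pi_N(0,S)=\frac1N\sum_{n<N}\mathsf{A}^nf\to g:=\Pi f$. As a limit of non-negative functions, $g$ has a non-negative version. Let $F=\{g=0\}$. Since $\mathsf{A}g=g$, for $\mathbb{Q}$-almost every $\omega\in F$ we have $\sum_z\varkappa(0,z)g(\theta_z\omega)=0$, so $\theta_z\omega\in F$ whenever $\varkappa(0,z)>0$, that is, $\mathsf{A}1_F(\omega)=1$. Thus $\mathsf{A}1_F\ge1_F$, both sides have the same $\mathbb{Q}$-expectation, and therefore $\mathsf{A}1_F=1_F$ and $\Pi1_F=1_F$. Since $\Pi$ is self-adjoint,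
\[
\mathbb{Q}(F\cap\{0\in S\})=\mathbb{E}_{\mathbb{Q}}[(\Pi1_F)f]=\mathbb{E}_{\mathbb{Q}}[1_F\,\Pi f]=\mathbb{E}_{\mathbb{Q}}[1_F\,g]=0.\qedhere
\]
\end{proof}

\section{From trajectories to symmetric arrows}\label{sec:arrows}

\subsection{Windows and kernels}

We cut time into windows $[t_{k-1},t_k)$, where $t_0=0$, $t_k=t_{k-1}+N_k$, and the deterministic lengths $N_k\ge2^k$ are powers of $2$ chosen below. At the start of window $k$ the frog of $x$ is at some site $z$ of
\[
B_k(x)=\{z\in\mathcal{C}(x):\ \|z-x\|_1\le t_{k-1}\},
\]
a finite set because steps are nearest-neighbor, and its position at a uniform time of the window has law $\pi_{N_k}(z,\cdot)$. To be independent of the past we use only the part of this law that is common to all possible $z$, and to be symmetric we take a further minimum. Put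
\[
m_k(x,y)=\min_{z\in B_k(x)}\pi_{N_k}(z,y),\qquad a_k(x,y)=\min\big(m_k(x,y),m_k(y,x)\big)\quad(x,y\in S,\ x\ne y),
\]
and $\lambda_k(x)=\sum_{y\in S\setminus\{x\}}a_k(x,y)$ for $x\in S$. Then $a_k$ is covariant and symmetric, and $\lambda_k(x)\le\sum_y\pi_{N_k}(x,y)=1$. We must show that the two minima do not destroy the mass. Let
\[
\delta_k(x,y)=\pi_{N_k}(x,y)-m_k(x,y)\ge0,\qquad\varepsilon_k(x)=\sum_{z\in B_k(x)}\|\pi_{N_k}(z,\cdot)-\pi_{N_k}(x,\cdot)\| .
\]
Since $\delta_k(x,y)\le\pi_{N_k}(x,y)$ and $\delta_k(x,y)\le\sum_{z\in B_k(x)}(\pi_{N_k}(x,y)-\pi_{N_k}(z,y))^+$,
\begin{equation}\label{eq:delta}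
\sum_y\delta_k(x,y)\le\min(1,\varepsilon_k(x)).
\end{equation}
Once $t_{k-1}$ is fixed, $\varepsilon_k(0)$ has a bounded number of terms, and by Lemma~\ref{lem:memory} it tends to $0$ almost surely as $N_k\to\infty$ along powers of $2$. By this and Lemma~\ref{lem:density} we can choose $N_1,N_2,\dots$ successively so large that
\begin{equation}\label{eq:choice}
\mathbb{P}(\varepsilon_k(0)>2^{-k})\le2^{-k},\qquad\|\pi_{N_k}(0,S)-g\|_{L^2(\mathbb{Q})}\le2^{-k}.
\end{equation}

\begin{lemma}\label{lem:kernels}
$\mathbb{P}$-almost surely on $\{0\in S\}$: $\liminf_k\lambda_k(0)\ge K^{-2}g>0$, and $\sum_ka_k(0,y)<\infty$ for every $y\in S\setminus\{0\}$.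
\end{lemma}

\begin{proof}
Let $0,y\in S$, $y\neq0$. Reversibility gives $\pi_{N_k}(y,0)=\frac{q(0)}{q(y)}\pi_{N_k}(0,y)\ge K^{-2}\pi_{N_k}(0,y)$. So both $m_k(0,y)=\pi_{N_k}(0,y)-\delta_k(0,y)$ and $m_k(y,0)=\pi_{N_k}(y,0)-\delta_k(y,0)$ are at least $K^{-2}\pi_{N_k}(0,y)-\delta_k(0,y)-\delta_k(y,0)$. Summing over $y$ and using \eqref{eq:delta},
\[
\lambda_k(0)\ge K^{-2}\big(\pi_{N_k}(0,S)-\pi_{N_k}(0,0)\big)-\varepsilon_k(0)-\sum_{y\in S}\delta_k(y,0).
\]
We treat the four terms on $\{0\in S\}$. By \eqref{eq:choice}, $\sum_k(\pi_{N_k}(0,S)-g)^2$ has finite $\mathbb{Q}$-expectation, so $\pi_{N_k}(0,S)\to g$ almost surely, and $g>0$ by Lemma~\ref{lem:density}. By transience, $\pi_{N_k}(0,0)\le G(0,0)/N_k\to0$. By \eqref{eq:choice} and the first Borel--Cantelli lemma, $\varepsilon_k(0)\to0$. The last term collects errors from a growing number of starting points $y$, which Lemma~\ref{lem:memory} does not control simultaneously; mass transport turns it into the error made from $0$. With $\phi(x,y)=1_{\{x,y\in S\}}\delta_k(x,y)$, Lemma~\ref{lem:mtp}, \eqref{eq:delta} and \eqref{eq:choice} give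
\[
\mathbb{E}\Big[1_{\{0\in S\}}\sum_{y\in S}\delta_k(y,0)\Big]=\mathbb{E}\Big[1_{\{0\in S\}}\sum_{y\in S}\delta_k(0,y)\Big]\le\mathbb{E}[\min(1,\varepsilon_k(0))]\le2\cdot2^{-k}.
\]
This is summable in $k$, so the last term tends to $0$ almost surely. The first claim follows.

For the second, the measure $\varkappa^{t_{k-1}}(0,\cdot)$ is supported in $B_k(0)$, so
\[
a_k(0,y)\le m_k(0,y)\le\sum_z\varkappa^{t_{k-1}}(0,z)\pi_{N_k}(z,y)=\frac1{N_k}\sum_{n=t_{k-1}}^{t_k-1}\varkappa^n(0,y)\le\sum_{n=t_{k-1}}^{t_k-1}\varkappa^n(0,y).
\]
The windows are disjoint, hence $\sum_ka_k(0,y)\le G(0,y)\le G(y,y)<\infty$, the last step because $y\in S$.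
\end{proof}

\subsection{Independent targets}

We now realize $a_k(x,\cdot)$ as the law of a site that the first frog of $x$ visits: sample its position at a uniform time of the window, and accept the sample with the probability that reduces $\pi_{N_k}(z,\cdot)$ to $a_k(x,\cdot)$.

\begin{lemma}\label{lem:targets}
Fix $\omega$. On an extension of the probability space there are random variables $Z_k(x)\in(S\setminus\{x\})\cup\{\dagger\}$, $x\in S$, $k\ge1$, independent under $P_\omega$ over all pairs $(x,k)$, with $P_\omega(Z_k(x)=y)=a_k(x,y)$ for $y\in S\setminus\{x\}$, and such that $Z_k(x)=y\in S$ implies that the trajectory of the first frog of $x$ visits $y$.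
\end{lemma}

\begin{proof}
Let $\tau_k(x)$ be uniform on $\{0,\dots,N_k-1\}$ and $U_k(x)$ uniform on $[0,1]$, all independent and independent of the trajectories. Fix $x\in S$, write $X_j=X_j(x,1)$, and let $Y_k=X_{t_{k-1}+\tau_k(x)}$. Set $Z_k(x)=y$ if $Y_k=y\in S\setminus\{x\}$ and $U_k(x)\,\pi_{N_k}(X_{t_{k-1}},y)\le a_k(x,y)$, and $Z_k(x)=\dagger$ otherwise. The last assertion of the lemma holds by construction.

Let $\mathcal{F}_{k-1}$ be generated by $X_0,\dots,X_{t_{k-1}}$ and by $\tau_j(x),U_j(x)$, $j<k$. The variables $Z_j(x)$, $j<k$, are $\mathcal{F}_{k-1}$-measurable. By the Markov property, given $\mathcal{F}_{k-1}$ the law of $Y_k$ is $\pi_{N_k}(z,\cdot)$ with $z=X_{t_{k-1}}\in B_k(x)$, and $a_k(x,y)\le m_k(x,y)\le\pi_{N_k}(z,y)$. If $\pi_{N_k}(z,y)>0$, then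
\[
P_\omega(Z_k(x)=y\mid\mathcal{F}_{k-1})=\pi_{N_k}(z,y)\cdot\frac{a_k(x,y)}{\pi_{N_k}(z,y)}=a_k(x,y),
\]
and if $\pi_{N_k}(z,y)=0$, both the left side and $a_k(x,y)$ vanish. The conditional law of $Z_k(x)$ does not depend on the conditioning, which gives the stated law and independence in $k$. Independence in $x$ holds because the trajectories of different frogs are independent given $\omega$, as are the auxiliary variables; this is where that hypothesis is used.
\end{proof}

\section{From symmetric arrows to returns}\label{sec:returns}

The frogs have now been reduced to the following situation, which is the toy model with $\mathbb{Z}^d$ in place of the cube and many possible targets per window.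

\begin{proposition}\label{prop:returns}
Let $S$ be a covariant random subset of $\mathbb{Z}^d$ and let $a_k(x,y)\ge0$, for $k\ge1$ and distinct $x,y\in S$, be covariant. Put $\lambda_k(x)=\sum_{y\in S\setminus\{x\}}a_k(x,y)$ and assume:
\begin{itemize}
\item[(a)] $a_k(x,y)=a_k(y,x)$ and $\lambda_k(x)\le1$ for all $k,x,y$;
\item[(b)] $\sum_k\lambda_k(0)=\infty$ almost surely on $\{0\in S\}$;
\item[(c)] $\sum_ka_k(0,y)<\infty$ for all $y\in S\setminus\{0\}$, almost surely on $\{0\in S\}$.
\end{itemize}
Given $\omega$, let $Z_k(x)\in(S\setminus\{x\})\cup\{\dagger\}$ be independent over $(x,k)$ with $P_\omega(Z_k(x)=y)=a_k(x,y)$, and draw an arrow from $x$ to $y\in S$ if $Z_k(x)=y$ for some $k$. Let $\mathcal{R}$ be the event that infinitely many $x\in S$ can be reached from $0$ by a directed path of arrows and have an arrow to $0$. Then $P_\omega(\mathcal{R})=1$ for almost every $\omega$ with $0\in S$.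
\end{proposition}

Symmetry cannot be omitted: for $S=\mathbb{Z}$ and $Z_k(x)=x+k$, everything else holds and $0$ has infinitely many arrows in and out, but all arrows point to the right.

\subsection{Random matchings}

We need an undirected object in which a site has at most one partner per window, as it has one target per window. Independent edges do not have this property, so we keep only the isolated ones. Attach to each unordered pair of distinct sites of $\mathbb{Z}^d$ and each $k\ge1$ two uniform variables on $[0,1]$, all independent and independent of $\omega$. A pair $\{x,y\}\subseteq S$ is \emph{$k$-open} if its first variable is less than $a_k(x,y)/2$; this is well defined because $a_k$ is symmetric. Let $M_k$ consist of the $k$-open pairs $\{x,y\}$ such that no other pair containing $x$ or $y$ is $k$-open. Then $M_k$ is a matching on $S$, and under $P_\omega$ the matchings $M_1,M_2,\dots$ are independent. The second variable is the label of the edge; labels are almost surely distinct. We use the notation $\mu_k$, $M$, kept edge, $n$-exploration and $\mathcal{E}_n$ of Sections~\ref{sec:explore} and~\ref{sec:forest} with $V=S$. Shifting $\omega$ and the uniform variables together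 preserves their joint law and translates the labeled multigraph $M$, so the set of kept edges is stationary.

\begin{lemma}\label{lem:neighbors}
For almost every $\omega$ with $0\in S$, $P_\omega$-almost surely $0$ has infinitely many distinct neighbors in $M$.
\end{lemma}

\begin{proof}
For numbers $b_i\in[0,1]$ one has $\prod_i(1-b_i)\ge1-\sum_ib_i$. Since $\lambda_k\le1$, for $y\in S\setminus\{0\}$
\[
P_\omega(\mu_k(0)=y)=\frac{a_k(0,y)}2\prod_{w\in S\setminus\{0,y\}}\Big(1-\frac{a_k(0,w)}2\Big)\prod_{w\in S\setminus\{0,y\}}\Big(1-\frac{a_k(y,w)}2\Big)\ge\frac{a_k(0,y)}2\cdot\frac12\cdot\frac12 .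
\]
Summing over $y$, $P_\omega(\mu_k(0)\ne\dagger)\ge\lambda_k(0)/8$. By (b), independence in $k$ and the second Borel--Cantelli lemma, $0$ has a partner in infinitely many windows. For fixed $y$, $\sum_kP_\omega(\mu_k(0)=y)\le\sum_ka_k(0,y)<\infty$ by (c), so by the first Borel--Cantelli lemma each $y$ is the partner in finitely many windows only.
\end{proof}

\begin{lemma}\label{lem:degree}
The expected number of kept edges at $0$ is at most $2$.
\end{lemma}

\begin{proof}
Let $\deg_r(x)$ be the number of kept edges $\{x,y\}$ with $\|x-y\|_1\le r$, and $\Lambda_m=[-m,m]^d\cap\mathbb{Z}^d$. Let $m>r$ be integers. An edge counted by $\deg_r(x)$ with $x\in\Lambda_{m-r}$ has both endpoints in $\Lambda_m$ and is counted for at most two $x$. By Lemma~\ref{lem:forest}(a) the kept edges inside $\Lambda_m$ form a forest, so there are fewer than $\#\Lambda_m$ of them, and $\sum_{x\in\Lambda_{m-r}}\deg_r(x)\le2\,\#\Lambda_m$. By stationarity $\mathbb{E}[\deg_r(0)]\le2\,\#\Lambda_m/\#\Lambda_{m-r}$, which tends to $2$ as $m\to\infty$. Let $r\to\infty$ and use monotone convergence.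
\end{proof}

\begin{lemma}\label{lem:En}
For almost every $\omega$ with $0\in S$, $P_\omega(\mathcal{E}_n)\to1$ as $n\to\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:degree} and Fubini's theorem, for almost every $\omega$ the number of kept edges at $0$ is $P_\omega$-almost surely finite; let $J<\infty$ be the largest of their windows, with $J=0$ if there are none. By Lemmas~\ref{lem:neighbors} and~\ref{lem:forest}(c), $P_\omega(\mathcal{E}_n)\ge P_\omega(J\le n)\to1$.
\end{proof}

\subsection{Domination by the targets}

The partners $\mu_k(x)$ of different sites in the same window are dependent, so the answers met by the exploration are not independent as in the toy model. What we need is only an upper bound: whatever has been learned about other sites, the chance that $x$ is matched to $y$ does not exceed the chance that the target of $x$ is $y$.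

\begin{lemma}\label{lem:dominate}
Fix $\omega$ and $k$. Let $x_1,\dots,x_m\in S$ be distinct, $m\ge0$, and let $v_1,\dots,v_m\in S\cup\{\dagger\}$ be such that $\mathcal{H}=\{\mu_k(x_i)=v_i\text{ for }i\le m\}$ has positive probability. Let $x\in S$ be different from all $x_i$ and all $v_i$. Then $P_\omega(\mu_k(x)=y\mid\mathcal{H})\le a_k(x,y)$ for all $y\in S\setminus\{x\}$.
\end{lemma}

\begin{proof}
If $y=x_i$, then $\mu_k(y)=v_i\ne x$ on $\mathcal{H}$. If $y=v_i$, then $\mu_k(y)=x_i\ne x$ on $\mathcal{H}$. In both cases the left side is $0$.

Let $y$ be different from all $x_i$ and $v_i$, write open for $k$-open, and let $\mathcal{I}$ be the event that no pair containing $x$ or $y$, other than $\{x,y\}$, is open. Then $\{\mu_k(x)=y\}=\{\{x,y\}\text{ open}\}\cap\mathcal{I}$. The value of $\mu_k(x_i)$ is determined by the states of the pairs containing $x_i$ and of the pairs containing a site $w$ with $\{x_i,w\}$ open. On $\mathcal{I}$ the pairs $\{x_i,x\}$ and $\{x_i,y\}$ are closed, so $\{x,y\}$ is not among these pairs. Hence changing the state of $\{x,y\}$ changes neither $\mathcal{I}$ nor, on $\mathcal{I}$, any $\mu_k(x_i)$: the event $\mathcal{I}\cap\mathcal{H}$ is determined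 by the other pairs and is independent of the state of $\{x,y\}$. Therefore
\[
P_\omega(\{\mu_k(x)=y\}\cap\mathcal{H})=\frac{a_k(x,y)}2\,P_\omega(\mathcal{I}\cap\mathcal{H})\le a_k(x,y)\,P_\omega(\mathcal{H}).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:compare}
For every $\omega$ with $0\in S$ and every $n\ge1$, $P_\omega(\mathcal{R})\ge P_\omega(\mathcal{E}_n)$.
\end{lemma}

\begin{proof}
Let $\mathfrak{h}$ be a history that has positive probability for the $n$-exploration of $M$ and after which the exploration does not stop; let $(x,k)$ be the next question. Since each question is a function of the preceding history, the event that the exploration of $M$ begins with $\mathfrak{h}$ is the intersection of the events $\{\mu_j(u)=v\}$ over the questions $(u,j)$ with answers $v$ in $\mathfrak{h}$. Let $p(y\mid\mathfrak{h})$ be the conditional probability of $\{\mu_k(x)=y\}$ given this event. The events with $j\ne k$ are independent of $M_k$ and drop out. Those with $j=k$ form an event $\mathcal{H}$ as in Lemma~\ref{lem:dominate}: the sites $u$ are distinct because no question is asked twice, and $x$ is neither one of them nor one of their answers. Indeed, for $x\neq0$ this is the meaning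 of ``not settled'', and for the initial questions $(0,k)$, $k\le n$, nothing has been asked in window $k$. Hence
\begin{equation}\label{eq:dom}
p(y\mid\mathfrak{h})\le a_k(x,y)=P_\omega(Z_k(x)=y)\qquad(y\in S\setminus\{x\}).
\end{equation}

Now run the $n$-exploration with answers made from the targets. Let $W_1,W_2,\dots$ be i.i.d.\ uniform on $[0,1]$, independent of the $Z$'s. If the history before step $j$ is $\mathfrak{h}$ and the next question is $(x,k)$, the answer is $y$ if $Z_k(x)=y\in S$ and $W_j\,a_k(x,y)<p(y\mid\mathfrak{h})$, and $\dagger$ otherwise. The event that the new exploration begins with $\mathfrak{h}$ is determined by $W_1,\dots,W_{j-1}$ and by the variables $Z_{k'}(x')$ for the questions $(x',k')$ in $\mathfrak{h}$. The question $(x,k)$ is not among them, so $Z_k(x)$ and $W_j$ are independent of this event. By \eqref{eq:dom}, the conditional probability of the answer $y\in S\setminus\{x\}$ is $a_k(x,y)\cdot p(y\mid\mathfrak{h})/a_k(x,y)=p(y\mid\mathfrak{h})$ when $a_k(x,y)>0$, and it is $0=p(y\mid\mathfrak{h})$ when $a_k(x,y)=0$; the answer $\dagger$ has the remaining probability in both explorations. By induction on $j$ the histories of the two explorations have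 the same law. In particular the new exploration almost surely meets only histories for which $p$ is defined, and $\mathcal{E}_n$ occurs for it with probability $P_\omega(\mathcal{E}_n)$.

In the new exploration an answer $y\in S$ to $(x,k)$ implies $Z_k(x)=y$, an arrow from $x$ to $y$. Questions are asked only from $0$ and from discovered sites, so by induction every discovered site is reached from $0$ by arrows, and each answer $0$ is an arrow to $0$ from such a site. Thus $\mathcal{E}_n$ for the new exploration implies $\mathcal{R}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:returns}]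
Combine Lemmas~\ref{lem:En} and~\ref{lem:compare}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $K$, and let $S=S_K$, $a_k$ and $Z_k(x)$ be as in \eqref{eq:S} and Section~\ref{sec:arrows}. Condition (a) of Proposition~\ref{prop:returns} holds by construction, (b) and (c) hold by Lemma~\ref{lem:kernels}, and the targets have the required law by Lemma~\ref{lem:targets}. Let $0\in S$ and activate the frogs at $0$. If the first frog of $x\in S$ is active and there is an arrow from $x$ to $y$, this frog visits $y$, and $y$ has a first frog because $\eta\ge1$ on $S$; so the first frog of $y$ becomes active. Hence the first frog of every site reached from $0$ by arrows is active, and it visits $0$ if its site has an arrow to $0$. This shows $\mathcal{R}\subseteq R_0$, so $P_\omega(R_0)=1$ for almost every $\omega$ with $0\in S_K$. Taking the union over $K=1,2,\dots$ and adding Lemma~\ref{lem:recurrent} gives \eqref{eq:goal}. Both cases used first frogs only.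
\end{proof}

\section{A transient model with infinite mean conductance}\label{sec:counter}

In Example~\ref{ex:halfline} the conductances grow along the only direction of escape. To make this stationary we need, at every site, a direction of escape and a covariant quantity that increases along it. A spanning tree with a single path to infinity from each vertex provides both: the direction is that of the parent, and the quantity is the number of descendants.

\subsection{A stationary parent map}

For a map $\operatorname{par}:\mathbb{Z}^d\to\mathbb{Z}^d$, call $w$ a \emph{child} of $v$ if $\operatorname{par}(w)=v$ and a \emph{descendant} of $v$ if $\operatorname{par}^m(w)=v$ for some $m\ge0$. Let $s(v)$ be the number of descendants of $v$, including $v$, and let $T$ be the graph with edges $\{v,\operatorname{par}(v)\}$.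

\begin{lemma}\label{lem:tree}
For $d\in\{2,3,4\}$ there is a random map $\operatorname{par}$ such that the field $(\operatorname{par}(v)-v)_{v\in\mathbb{Z}^d}$ is stationary and ergodic and, almost surely, for all $v$: $\operatorname{par}(v)$ is a nearest neighbor of $v$; the sites $\operatorname{par}^m(v)$, $m\ge0$, are distinct; $s(v)<\infty$; and $T$ is connected.
\end{lemma}

\begin{proof}
\emph{The case $d\in\{2,3\}$.} Let $\operatorname{par}(v)=v+\xi(v)$ with $\xi(v)$ i.i.d.\ uniform on the standard basis $\{e_1,\dots,e_d\}$. An i.i.d.\ field is stationary and ergodic. Call $\sum_iv_i$ the \emph{level} of $v$. It increases by $1$ from $v$ to $\operatorname{par}(v)$, so the iterates are distinct.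

\emph{Connectedness.} Let $v\neq w$ be on the same level $\ell$. As long as $\operatorname{par}^m(v)\ne\operatorname{par}^m(w)$, these are two distinct sites of level $\ell+m$, determined by the $\xi$'s of lower levels, so their next steps are independent of each other and of the past. Thus the difference $\operatorname{par}^m(v)-\operatorname{par}^m(w)$ is, until it hits $0$, a random walk on the lattice $\{u\in\mathbb{Z}^d:\sum_iu_i=0\}$ with increments distributed as $\xi-\xi'$, where $\xi,\xi'$ are independent copies. Each $e_i-e_j$ has positive probability and these vectors generate the lattice, so the walk is irreducible. The lattice has rank $d-1\le2$, and a random walk on $\mathbb{Z}$ or $\mathbb{Z}^2$ with bounded centered increments is recurrent. An irreducible recurrent chain hits $0$ from every starting point. So almost surely the parent paths of any two sites on the same level meet. For sites on different levels, follow the lower one up to the level of the other. Hence $T$ is connected.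

\emph{Finitely many descendants.} Let $W=\{v:s(v)=\infty\}$. If $v\in W$, then $\operatorname{par}(v)\in W$, and $v$ has a child in $W$, since it has finitely many children. Let each $v\in W$ send mass $1$ to $\operatorname{par}(v)$. By Lemma~\ref{lem:mtp}, which uses only stationarity, the number of children of $0$ in $W$ has expectation $\mathbb{P}(0\in W)$. This number is at least $1_{\{0\in W\}}$, so the two are equal almost surely: every site of $W$ has exactly one child in $W$. If two distinct sites of $W$ were on the same level, the site where their parent paths first meet would have two distinct children in $W$. So level $0$ contains at most one site of $W$, and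
\[
1\ge\sum_{j\in\mathbb{Z}}\mathbb{P}\big(j(e_1-e_2)\in W\big)=\sum_{j\in\mathbb{Z}}\mathbb{P}(0\in W).
\]
Hence $\mathbb{P}(0\in W)=0$ and $W$ is empty almost surely.

\emph{The case $d=4$.} Here the difference walk lives on a lattice of rank $3$ and the recurrence argument is not available. Take instead the uniform spanning tree of $\mathbb{Z}^4$, the weak limit of uniformly chosen spanning trees of growing boxes. It is almost surely a single tree \cite{Pem}; it has one end almost surely, meaning that from each vertex there is exactly one infinite path without repeated vertices, and its law is shift-invariant with trivial tail $\sigma$-field \cite{BLPS}. The law is ergodic: given a shift-invariant event $A$, choose events $A_m$ depending on finitely many edges with $\mathbb{P}(A\triangle A_m)\le2^{-m}$ and shift each so that it depends only on edges outside $[-m,m]^4$, which preserves the bound; then $A$ coincides almost surely with the tail event $\limsup_mA_m$. Let $\operatorname{par}(v)$ be the second vertex of the infinite path from $v$. This path is $v,\operatorname{par}(v),\operatorname{par}^2(v),\dots$, so the iterates are distinct. An edge $\{v,w\}$ of the tree is the first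 step of the path from $v$ or from $w$: if the path from $v$ does not begin with $w$, it avoids $w$, and prefixing $w$ gives the path from $w$. So $T$ is the tree itself and is connected. If $s(v)=\infty$, choosing successively a child with infinitely many descendants produces a second infinite path from $v$, which is impossible. The field $\operatorname{par}(v)-v$ is a shift-commuting function of the tree, hence stationary and ergodic.
\end{proof}

\subsection{The model}

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
Let $\operatorname{par}$ be as in Lemma~\ref{lem:tree}. Since $\operatorname{par}^2(v)\ne v$, distinct sites $v$ give distinct edges $\{v,\operatorname{par}(v)\}$. Put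
\[
c(\{v,\operatorname{par}(v)\})=(s(v)!)^3,\qquad c=0\text{ on edges not in }T,\qquad\eta\equiv1,
\]
and let the trajectories be as in (H4). The conductances are finite and are a shift-commuting function of a stationary ergodic field, so (H1) holds; $\mathcal{C}(0)=\mathbb{Z}^d$ because $T$ is connected, so (H3) holds; (H5) is trivial.

Let $v_m=\operatorname{par}^m(0)$. The distinct sites $v_0,\dots,v_m$ are descendants of $v_m$, so $s(v_m)\ge m+1$. If $y$ is a child of $v_m$, every descendant of $y$ is a descendant of $v_m$, while $v_m$ is not a descendant of $y$, since its iterates are distinct; thus $s(y)\le s(v_m)-1$. The edges of $T$ at $v_m$ lead to $v_{m+1}$ and to at most $2d-1$ children. So the probability $u_m=\varkappa(v_m,v_{m+1})$ is positive and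
\[
1-u_m\le\frac{(2d-1)\big((s(v_m)-1)!\big)^3}{(s(v_m)!)^3}=\frac{2d-1}{s(v_m)^3}\le\frac{2d-1}{(m+1)^3}.
\]
Let $\mathcal{D}$ be the event that for every $n\ge0$ the frog of $v_n$ always steps to the parent. Given $\operatorname{par}$, the frog of $v_n$ does so with probability $\prod_{m\ge n}u_m$, and the frogs are independent. The factor $u_m$ occurs for $n=0,\dots,m$, so the conditional probability of $\mathcal{D}$ is $\prod_{m\ge0}u_m^{m+1}$. Since $\log(1/u)\le2(1-u)$ for $u\in[\frac12,1]$, we have $(m+1)\log(1/u_m)\le2(2d-1)(m+1)^{-2}$ for all large $m$, and the finitely many other factors are positive. Hence the product is positive almost surely, and $\mathbb{P}(\mathcal{D})>0$. On $\mathcal{D}$, activating $0$ activates exactly the frogs of $v_0,v_1,\dots$, and the frog of $v_n$ visits only $v_n,v_{n+1},\dots$; so $0$ is visited by its own frog alone and $R_0$ fails.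
\end{proof}

\begin{remark}
By Theorem~\ref{thm:main}, $\mathbb{E}[q(0)]=\infty$ in this model. One sees it directly: if each $v$ sends mass $1$ to each of its infinitely many iterates $\operatorname{par}^m(v)$, $m\ge0$, then $0$ receives $s(0)$, so $\mathbb{E}[s(0)]=\infty$ by Lemma~\ref{lem:mtp}, and $q(0)\ge(s(0)!)^3\ge s(0)$. On $\mathcal{D}$ each active frog moves through sites with $q(v_m)\ge((m+1)!)^3$ and spends finitely many steps in $\{q\le K\}$, the first danger of Section~\ref{sec:guess}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLPS}
Benjamini, Lyons, Peres and Schramm, \emph{Uniform spanning forests}, Ann. Probab. (2001).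

\bibitem{KZ}
Elena Kosygina and Martin P.W. Zerner, \emph{A zero-one law for recurrence and transience of frog processes}, arXiv:1508.01953 (2015).

\bibitem{Pem}
Pemantle, Ann. Probab. (1991).

\end{thebibliography}
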